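\title{Reinforced ant walks need not find geodesics}

\begin{abstract}
In the loop-erased and uniform-geodesic ant processes, random walkers travel one after another from a nest $N$ to a food source $F$ in a finite graph, and each walker adds one unit of weight along a self-avoiding path extracted from its trajectory. A conjecture posed by Kious, Mailler and Schapira predicts that the normalized weights converge and that the limit vanishes on every edge that lies on no geodesic from $N$ to $F$. We disprove it for both processes. For the loop-erased process we determine the almost sure limit on a three-parameter family of graphs with a chord: the chord lies on no geodesic, and it keeps a positive fraction of the weight exactly when its length is below an explicit threshold. One such counterexample has seven edges. For both processes we construct graphs with a unique geodesic on which, with positive probability, the geodesic receives a vanishing fraction of the reinforcement.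
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The ant processes}

Let $\mathcal G=(V,E)$ be a finite connected graph with two distinct marked vertices, the nest $N$ and the food $F$. A \emph{geodesic} is a path from $N$ to $F$ with the minimal number of edges. We define random weights $W(n)=(W_e(n))_{e\in E}$, $n\ge0$, starting from $W_e(0)=1$ for all $e$. Given $W(n-1)$, the $n$-th ant performs a random walk $X^{(n)}=(X^{(n)}_0=N,X^{(n)}_1,\dots,X^{(n)}_{K_n}=F)$, started at $N$ and killed at its first visit to $F$, which moves from $v$ to a neighbor $v'$ with probability proportional to $W_{\{v,v'\}}(n-1)$. The \emph{trace} of the walk is the subgraph formed by the edges that it crossed. A self-avoiding path $\gamma^{(n)}$ between $N$ and $F$ is then chosen inside the trace by one of two rules.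
\begin{itemize}
\item \emph{Loop-erased rule.} Let $\overline X_i=X^{(n)}_{K_n-i}$ be the reversed trajectory. Put $j_0=0$ and $j_{i+1}=1+\max\{j:\overline X_j=\overline X_{j_i}\}$, stopping at the first $k$ with $\overline X_{j_k}=N$, and let $\gamma^{(n)}=(\overline X_{j_0},\dots,\overline X_{j_k})$. In words, the ant walks home from $F$ and leaves each vertex by the edge through which it first entered that vertex.
\item \emph{Uniform-geodesic rule.} The path $\gamma^{(n)}$ is chosen uniformly among the shortest paths from $N$ to $F$ in the trace.
\end{itemize}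
Finally, $W_e(n)=W_e(n-1)+\mathbf 1\{e\in\gamma^{(n)}\}$. Thus $W_e(n)/n$ is essentially the fraction of the first $n$ ants whose path used $e$. We write $\mathcal F_n$ for the history of the process up to time $n$.

An \emph{arm} is a path whose inner vertices have degree $2$ and differ from $N$ and $F$. A self-avoiding path from $N$ to $F$ contains either all edges of an arm or none, so the edges of an arm have the same weight at all times. We call it the weight of the arm.

\subsection{The conjecture}

No ant knows the graph, yet one may hope that the colony learns the shortest routes. The simplest graph supports this hope.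

\begin{example}\label{ex:two-arms}
Let $N$ and $F$ be joined by two arms of lengths $p\le q$ and weights $A$, $B$, so that $A+B=n+2$ at time $n$. Under both rules the reinforced arm is the one through which the walk reaches $F$. By a gambler's ruin computation (Lemma~\ref{lem:exit}(b)) the two arms are chosen with probabilities $P_A,P_B$ proportional to $A/p$ and $B/q$. Hence
\[
\frac{P_B}{B}-\frac{P_A}{A}=\frac{1/q-1/p}{A/p+B/q}.
\]
Lemma~\ref{lem:log} shows that $\log(B/A)$ equals the sum over time of this expression plus an almost surely convergent sequence. If $p<q$, the expression is at most $-(1-p/q)/(n+2)$, so $B/A\to0$ and the longer arm is abandoned. If $p=q$, it vanishes, so $\log(B/A)$ has a finite limit and both geodesics keep a positive fraction of the weight.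
\end{example}

The example suggests the following statement, posed in \cite{KMS}.

\medskip
\noindent\textbf{Conjecture.} \emph{On every finite connected graph with two distinct marked vertices $N$ and $F$, almost surely $W_e(n)/n\to\chi_e$ for all $e\in E$, where the random vector $(\chi_e)_{e\in E}$ has the following properties.}
\begin{enumerate}
\item[(1)] \emph{For the loop-erased rule, $\chi_e\neq0$ almost surely if $e$ lies on some geodesic, and $\chi_e=0$ almost surely if $e$ lies on no geodesic.}
\item[(2)] \emph{For the uniform-geodesic rule, $\chi_e=0$ almost surely if $e$ lies on no geodesic.}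
\end{enumerate}
\emph{In particular, if there is a unique geodesic $\gamma$, then $\chi_e=\mathbf 1\{e\in\gamma\}$ almost surely under both rules.}

\subsection{Results}

The conjecture is false for both rules, and so is its last sentence. We use two families of graphs, shown in Figure~\ref{fig:graphs}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\coordinate (N) at (0,0); \coordinate (a1) at (1,0.8); \coordinate (a2) at (1,-0.8);
\coordinate (c1) at (2.2,0.8); \coordinate (c2) at (2.2,-0.8); \coordinate (F) at (3.2,0);
\draw (N)--(a1)--(c1)--(F)--(c2)--(a2)--(N);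
\draw[very thick] (a1)--(a2);
\foreach \p in {N,a1,a2,c1,c2,F} \fill (\p) circle (2pt);
\node[left] at (N) {$N$}; \node[right] at (F) {$F$};
\node[above] at (a1) {$a_1$}; \node[below] at (a2) {$a_2$};
\begin{scope}[xshift=5.2cm]
\coordinate (N) at (0,0); \coordinate (a1) at (1.2,0.8); \coordinate (a2) at (1.2,-0.8);
\coordinate (b1) at (2.8,0.8); \coordinate (b2) at (2.8,-0.8);
\coordinate (M) at (4,0); \coordinate (F) at (5.5,0);
\draw (N)--(a2) (a1)--(b2) (b1)--(M);
\draw[very thick] (N)--(a1)--(b1)--(a2)--(b2)--(M)--(F);
\draw[dashed] (N) .. controls (0.3,-2.6) and (5.2,-2.6) .. (F);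
\foreach \p in {N,a1,a2,b1,b2,M,F} \fill (\p) circle (2pt);
\node[left] at (N) {$N$}; \node[right] at (F) {$F$}; \node[above right] at (M) {$M$};
\node[above] at (a1) {$a_1$}; \node[below] at (a2) {$a_2$};
\node[above] at (b1) {$b_1$}; \node[below] at (b2) {$b_2$};
\node at (2.75,-1.7) {$Q$};
\end{scope}
\end{tikzpicture}
\caption{Left: the graph $G_{1,2,1}$, a hexagon with a chord (bold) that lies on no geodesic from $N$ to $F$. Right: the graph $\Gamma_{s,t}$. The segment $MF$ is a path with $t$ edges, the other eight solid segments are paths with $s$ edges, and the dashed curve $Q$ is a path with $3s+t-1$ edges, the unique geodesic. In bold, a zigzag path, which crosses the middle layer three times.}\label{fig:graphs}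
\end{figure}

For $i,j,\ell\ge1$, the graph $G_{i,j,\ell}$ has vertices $N,F,a_1,a_2$ joined by five arms: for $k=1,2$ an arm of length $i$ from $N$ to $a_k$ and an arm of length $j$ from $a_k$ to $F$, and an arm of length $\ell$ from $a_1$ to $a_2$, the \emph{chord}. There are four self-avoiding paths from $N$ to $F$: two geodesics of length $i+j$, and two paths of length $i+j+\ell$ through the chord. So the edges of the chord lie on no geodesic, and every other edge lies on one.

\begin{theorem}\label{thm:chord}
Consider the loop-erased rule on $G_{i,j,\ell}$. Almost surely $W_e(n)/n\to\chi_e$ for all $e$, where, for some random $x\in(0,1)$, we have $\chi_e=x$ on the arms $N$--$a_1$ and $a_1$--$F$, $\chi_e=1-x$ on the arms $N$--$a_2$ and $a_2$--$F$, and on the chord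
\[
\chi_e=x(1-x)\Bigl(2-\frac\ell i-\frac\ell j\Bigr)^+ .
\]
Thus on the chord $\chi_e>0$ almost surely if $\ell<\frac{2ij}{i+j}$, and $\chi_e=0$ almost surely if $\ell\ge\frac{2ij}{i+j}$.
\end{theorem}

On $G_{1,2,1}$, which has seven edges, the chord has $\chi_e=x(1-x)/2>0$ almost surely. This contradicts item~(1).

For $s\ge1$ and $t\ge0$, let $H$ be the graph with vertices $N,a_1,a_2,b_1,b_2,M,F$ and the following arms: for $k,l\in\{1,2\}$, arms $\alpha_k$ from $N$ to $a_k$, $\mu_{kl}$ from $a_k$ to $b_l$ and $\beta_l$ from $b_l$ to $M$, all of length $s$ (the eight \emph{block arms}), and a \emph{tail} of length $t$ from $M$ to $F$ (if $t=0$, then $M=F$). The distance from $N$ to $F$ in $H$ is $3s+t$. The graph $\Gamma_{s,t}$ is obtained from $H$ by adding an arm $Q$ of length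
\[
q=3s+t-1
\]
from $N$ to $F$. It is the unique geodesic of $\Gamma_{s,t}$.

\begin{theorem}\label{thm:unique}
\begin{enumerate}
\item[(a)] Consider the loop-erased rule on $\Gamma_{s,t}$ with $s\ge9$ and $t\ge0$. With positive probability, $W_e(n)/n$ tends to $0$ on $Q$, to $\frac12$ on the arms $\alpha_k$ and $\beta_l$, to $x^*$ on the arms $\mu_{kl}$, and to $1$ on the tail, where $x^*>\frac14$ is the solution of
\[
x=\frac14+\frac{x^2}{2(2x+1/2)^2}.
\]
\item[(b)] There are $s,t$ such that, for the uniform-geodesic rule on $\Gamma_{s,t}$, with positive probability $W_e(n)/n\to0$ for all $e\in Q$.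
\end{enumerate}
\end{theorem}

In both parts the conjecture predicts $W_e(n)/n\to1$ on $Q$. In part~(b), every path other than $Q$ leaves $N$ through $\alpha_1$ or $\alpha_2$, so on the event of the theorem these two arms have total weight at least $n-o(n)$, and $W_e(n)/n\not\to0$ on at least one of them. This contradicts item~(2). We do not address the almost sure convergence of $W_e(n)/n$ on a general graph.

The two theorems rest on different mechanisms. In Theorem~\ref{thm:chord} the chord carries no electric current in the limit, but the loop-erased path crosses it equally often in both directions, and each crossing is rewarded (Section~\ref{sec:chord}). In Theorem~\ref{thm:unique} the geodesic $Q$ competes with the effective resistance of $H$, and that resistance can be smaller than the length of every path of $H$ (Section~\ref{sec:mechanism}). Sections~\ref{sec:le} and~\ref{sec:ug} show that, under each rule, the weights on $H$ can stay in such a state forever.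

\section{Walks, spanning trees and currents}\label{sec:tools}

In this section the weights $W_e>0$ are fixed, and we describe one ant. Let $\pi(v)=\sum_{v'\sim v}W_{\{v,v'\}}$, let $P(v,v')=W_{\{v,v'\}}/\pi(v)$ for neighbors $v,v'$, and let $L$ be the weighted Laplacian: $L(v,v)=\pi(v)$ and $L(v,v')=-W_{\{v,v'\}}$ for neighbors $v,v'$. A subscript $A\subset V$ denotes the principal submatrix indexed by $A$. Thus $L_A=\operatorname{diag}(\pi)_A(I-P_A)$. For $A\neq V$ the Green matrix $G_A=(I-P_A)^{-1}=\sum_{m\ge0}P_A^m$ is finite, and $G_A(v,v')$ is the sum, over all walks from $v$ to $v'$ staying in $A$, of the product of their transition probabilities.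

\subsection{The loop-erased path is a branch of a random spanning tree}

For a set $T$ of edges put $W(T)=\prod_{e\in T}W_e$. The \emph{weighted spanning tree} is the random spanning tree $T$ with probability proportional to $W(T)$. We use the matrix-tree theorem in the following form: for nonempty $S\subset V$, the determinant $\det L_{V\setminus S}$ is the sum of $W(T)$ over the spanning forests $T$ in which each component contains exactly one vertex of $S$ (an empty determinant is $1$).

\begin{lemma}\label{lem:tree}
Under the loop-erased rule, for every self-avoiding path $\gamma$ between $N$ and $F$,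
\[
\mathbb P(\gamma\text{ is chosen})=\frac{\sum_{T\supset\gamma}W(T)}{\sum_TW(T)},
\]
where the sums run over spanning trees. That is, the chosen path has the law of the $N$--$F$ path of the weighted spanning tree.
\end{lemma}

\begin{proof}
Write $\gamma=(v_0=F,v_1,\dots,v_k=N)$ and $A_i=V\setminus\{v_0,\dots,v_{i-1}\}$. The reversed trajectory $\overline X$ visits $F$ only at time $0$. By the definition of the indices $j_i$, the rule selects $\gamma$ if and only if $\overline X$ is the concatenation of the step $v_0\to v_1$, a loop at $v_1$ inside $A_1$, the step $v_1\to v_2$, a loop at $v_2$ inside $A_2$, and so on, ending with a loop at $v_k=N$ inside $A_k$. The loops may be trivial, and the decomposition is unique because the $i$-th loop ends at the last visit to $v_i$. In forward time the walk makes the reversed loops and the steps $v_i\to v_{i-1}$. The set of loops at $v_i$ inside $A_i$ is stable under reversal, so summing over the loops gives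
\[
\mathbb P(\gamma)=\prod_{i=1}^kP(v_i,v_{i-1})\,G_{A_i}(v_i,v_i).
\]
By Cramer's rule $G_{A_i}(v_i,v_i)=\det(I-P)_{A_{i+1}}/\det(I-P)_{A_i}$, since $A_{i+1}=A_i\setminus\{v_i\}$. The product of these ratios telescopes to $\det(I-P)_{V\setminus\gamma}/\det(I-P)_{V\setminus\{F\}}$. The denominators of the $P(v_i,v_{i-1})$ contribute $\prod_{i=1}^k\pi(v_i)^{-1}$, which is the factor that turns $I-P$ into $L$ in both determinants. Hence
\[
\mathbb P(\gamma)=W(\gamma)\,\frac{\det L_{V\setminus\gamma}}{\det L_{V\setminus\{F\}}}.
\]
The denominator is $\sum_TW(T)$. The determinant in the numerator counts spanning forests with one vertex of $\gamma$ in each component, and adding the edges of $\gamma$ maps these forests bijectively to the spanning trees containing $\gamma$.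
\end{proof}

Our graphs consist of a few long arms. The next lemma replaces each arm by one edge whose weight is the conductance of the arm.

\begin{lemma}\label{lem:series}
Let $G$ be obtained from a multigraph $\tilde G$ by replacing each edge $e$ by an arm of length $\ell_e$ and weight $W_e$. Then the $N$--$F$ path of the weighted spanning tree of $G$ has the law of the $N$--$F$ path of the weighted spanning tree of $\tilde G$ with weights $W_e/\ell_e$, each edge being read as its arm.
\end{lemma}

\begin{proof}
A spanning tree of $G$ misses at most one edge of each arm, since otherwise a piece of the arm is cut off. The arms that it contains fully form a spanning tree $\tilde T$ of $\tilde G$, which determines the $N$--$F$ path. Given $\tilde T$, the missing edge of each arm $e\notin\tilde T$ can be chosen in $\ell_e$ ways. So the trees that give $\tilde T$ have total weight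
\[
\prod_{e\in\tilde T}W_e^{\ell_e}\prod_{e\notin\tilde T}\ell_eW_e^{\ell_e-1}=\prod_e\ell_eW_e^{\ell_e-1}\cdot\prod_{e\in\tilde T}\frac{W_e}{\ell_e},
\]
and the first factor does not depend on $\tilde T$.
\end{proof}

The law in Lemma~\ref{lem:tree} does not change when all weights are multiplied by a constant. We use this freely to normalize.

\subsection{Electrical facts}

View the weights as conductances. A \emph{unit flow} is an antisymmetric function $\theta$ on oriented edges with net outflow $1$ at $N$ and $0$ at each vertex other than $N,F$. The \emph{voltage} $\phi$ is the unique function with $\phi(F)=0$ and $L\phi=\mathbf 1_N$ on $V\setminus\{F\}$; equivalently, the \emph{current} $W_{\{v,v'\}}(\phi(v)-\phi(v'))$ is a unit flow. The \emph{effective resistance} is $R=\phi(N)=(L_{V\setminus\{F\}})^{-1}(N,N)$. It is a continuous function of the weights, homogeneous of degree $-1$. Resistances add in series and conductances $1/R$ add in parallel; vertices at the same voltage may be merged; an arm of length $\ell$ and weight $W$ has resistance $\ell/W$. \emph{Thomson's principle} states that $R\le\sum_e\theta_e^2/W_e$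 for every unit flow $\theta$.

\begin{lemma}\label{lem:exit}
\begin{enumerate}
\item[(a)] The probability that the last step of the walk crosses the edge $\{v,F\}$ is the current in that edge.
\item[(b)] Let $v\ne F$, and suppose that each edge at $v$ is the first edge of one of $k$ arms starting at $v$, with lengths $\ell_m$, weights $W_m$ and other endpoints different from $v$. Run the walk from $v$ until it completes one of these arms, that is, until it reaches the other endpoint of one of them. It does so along the $m$-th arm with probability $(W_m/\ell_m)\big/\sum_{m'}(W_{m'}/\ell_{m'})$.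
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $A=V\setminus\{F\}$. The probability is $G_A(N,v)W_{\{v,F\}}/\pi(v)$. Since $L_A^{-1}=G_A\operatorname{diag}(\pi)_A^{-1}$ is symmetric, $G_A(N,v)/\pi(v)=L_A^{-1}(v,N)=\phi(v)$.

(b) As a function of the starting point, the probability of finishing along the $m$-th arm is harmonic, hence affine along each arm, with some value $p$ at $v$, value $1$ at the end of the $m$-th arm and $0$ at the ends of the others. Harmonicity at $v$ reads $W_m(1-p)/\ell_m=\sum_{m'\ne m}W_{m'}p/\ell_{m'}$.
\end{proof}

An initial segment of an arm is an arm, so part~(b) also applies when we stop the walk partway along some of the arms.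

\section{A chord that survives}\label{sec:chord}

\subsection{The hexagon by hand}

Let $C$ be the weight of the chord and $c=C/(n+2)$ its share. One step changes $c$ by $(\mathbf 1\{\text{chord used}\}-c)/(n+3)$, so the share tends to grow when the chord is used with probability larger than $c$. Take $G_{1,2,1}$ in the symmetric state where the four other arms have share $\frac12$. After series reduction, the edges $Na_k$ have weight $\frac12$, the edges $a_kF$ have weight $\frac14$, and the chord has weight $c$. The trees without the chord are the $4$-cycle minus an edge, of total weight $2\cdot\frac12\cdot\frac12\cdot\frac14+2\cdot\frac12\cdot\frac14\cdot\frac14=\frac3{16}$. A tree with the chord consists of the chord, one edge at $N$ and one edge at $F$; these trees have total weight $c\cdot1\cdot\frac12$. The $N$--$F$ path uses the chord when the two extra edges end at different vertices $a_k$, which accounts for half of this weight. So the chord is used with probability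
\[
\frac{c/4}{3/16+c/2}=\frac{4c}{3+8c},
\]
which exceeds $c$ exactly when $c<\frac18$. The share of the chord is pushed toward $\frac18$, the value of $x(1-x)/2$ at $x=\frac12$. On $G_{1,1,1}$ the same computation gives $\frac{c/2}{1/2+c}=\frac c{1+2c}<c$, and the chord is pushed toward $0$.

To turn this into a proof we must control the other four arms. Their equilibria form a curve parametrized by $x$, with no restoring force along the curve, and the limit of the chord vanishes at the ends $x=0$ and $x=1$. We therefore need to show that the process converges to an interior point of the curve. Logarithms of weights are the right coordinates, because $x\in(0,1)$ means that a logarithmic ratio stays finite.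

\subsection{Two lemmas on logarithmic drift}

The first lemma holds on any graph and under either rule. It says that the logarithm of a weight follows its drift up to a convergent error, however small the weight is compared to $n$.

\begin{lemma}\label{lem:log}
Fix an edge $e$, and let $X(n)=W_e(n)$ and $P_X(n)=\mathbb P(e\in\gamma^{(n+1)}\mid\mathcal F_n)$. Then $\log X(n+1)-\log X(n)\to0$, and almost surely
\[
\log X(n)-\sum_{k<n}\frac{P_X(k)}{X(k)}\quad\text{converges to a finite limit.}
\]
\end{lemma}

\begin{proof}
Let $\xi_{k+1}=X(k+1)-X(k)\in\{0,1\}$. For each integer $m\ge1$ there is at most one $k$ with $X(k)=m$ and $\xi_{k+1}=1$. Hence each jump size $\log(1+1/m)$ of $\log X$ occurs at most once, which gives the first claim, and $\sum_k\xi_{k+1}/X(k)^2\le\sum_mm^{-2}$. Taking expectations, $\mathbb E\sum_kP_X(k)/X(k)^2<\infty$. Since $X(0)=1$,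
\[
\log X(n)-\sum_{k<n}\frac{P_X(k)}{X(k)}
=\sum_{k<n}\bigl(\xi_{k+1}-P_X(k)\bigr)\log\Bigl(1+\frac1{X(k)}\Bigr)-\sum_{k<n}P_X(k)\Bigl[\frac1{X(k)}-\log\Bigl(1+\frac1{X(k)}\Bigr)\Bigr].
\]
The first sum is a martingale whose increments have conditional variance at most $P_X(k)/X(k)^2$; it is bounded in $L^2$ and converges almost surely. The terms of the second sum lie in $[0,P_X(k)/(2X(k)^2)]$, because $0\le y-\log(1+y)\le y^2/2$ for $y\ge0$, so it converges as well.
\end{proof}

The second lemma is deterministic. A sequence with small steps that is pushed down at rate $1/n$ whenever it is positive cannot stay positive, nor return far above zero.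

\begin{lemma}\label{lem:push}
Let $Y_n=R_n-\sum_{k<n}D_k$ be real sequences such that $R_n$ converges and $Y_{n+1}-Y_n\to0$. Suppose that for every $\varepsilon>0$ there are $\eta>0$ and $n_1$ such that $D_n\ge\eta/n$ whenever $n\ge n_1$ and $Y_n\ge\varepsilon$. Then $\limsup Y_n\le0$.
\end{lemma}

\begin{proof}
Fix $\varepsilon>0$, and choose $n_2\ge n_1$ such that $|R_n-R_m|\le\varepsilon/4$ and $|Y_{n+1}-Y_n|\le\varepsilon/4$ for $n,m\ge n_2$. If $Y_n\ge\varepsilon$ for all $n\ge n_2$, then $\sum D_k=\infty$ and $Y_n\to-\infty$, which is absurd. So $Y_m<\varepsilon$ for some $m\ge n_2$. Let $n>m$ with $Y_n\ge\varepsilon$, and let $p\in[m,n)$ be the last index before $n$ with $Y_p<\varepsilon$. Then $D_k>0$ for $p<k<n$, so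
\[
Y_n\le Y_{p+1}+R_n-R_{p+1}\le Y_p+\tfrac\varepsilon4+\tfrac\varepsilon4<2\varepsilon .
\]
Hence $\limsup Y_n\le2\varepsilon$.
\end{proof}

\subsection{The drifts on $G_{i,j,\ell}$}

Let $A_k$, $B_k$ and $C$ be the weights of the arms $N$--$a_k$, $a_k$--$F$ and of the chord. Every path uses exactly one arm at $N$ and one arm at $F$, so $A_1+A_2=B_1+B_2=n+2$ at time $n$. Put
\[
u=\frac{A_1}{n+2},\qquad w=\frac{B_1}{n+2},\qquad c=\frac C{n+2}\le1,
\]
and let $p_1=\frac ui$, $p_2=\frac{1-u}i$, $r_1=\frac wj$, $r_2=\frac{1-w}j$, $\kappa=\frac c\ell$ be the normalized weights of the reduced graph. This graph has eight spanning trees. A tree containing the path $Na_1F$ attaches $a_2$ by one of its three edges, and a path through the chord is itself a spanning tree. By Lemmas~\ref{lem:tree} and~\ref{lem:series}, the paths $Na_1F$, $Na_2F$, $Na_1a_2F$, $Na_2a_1F$ have probabilities proportional to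
\[
p_1r_1(p_2+r_2+\kappa),\qquad p_2r_2(p_1+r_1+\kappa),\qquad p_1\kappa r_2,\qquad p_2\kappa r_1 .
\]
The sum of these four terms is $p_1p_2(r_1+r_2)+r_1r_2(p_1+p_2)+\kappa(p_1+p_2)(r_1+r_2)$. Since $p_1+p_2=\frac1i$ and $r_1+r_2=\frac1j$, it equals $Z/(ij)$, where
\[
Z=h+\frac c\ell\le\frac32,\qquad h=\frac{u(1-u)}i+\frac{w(1-w)}j .
\]
Adding the terms of the paths through each arm,
\[
P_{A_1}=\frac{ij}Z\,p_1\bigl[p_2r_1+r_1r_2+\kappa(r_1+r_2)\bigr],\qquad
P_{B_1}=\frac{ij}Z\,r_1\bigl[p_1r_2+p_1p_2+\kappa(p_1+p_2)\bigr],
\]
and $P_{A_2}$, $P_{B_2}$ are obtained by exchanging the indices $1$ and $2$. Now $p_k/A_k=\frac1{i(n+2)}$, $r_k/B_k=\frac1{j(n+2)}$ and $ij(p_2r_1-p_1r_2)=(1-u)w-u(1-w)=w-u$. The symmetric terms in the brackets cancel in differences, and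
\begin{equation}\label{eq:drift}
\frac{P_{A_1}}{A_1}-\frac{P_{A_2}}{A_2}=\frac{w-u}{i(n+2)Z},\qquad
\frac{P_{B_1}}{B_1}-\frac{P_{B_2}}{B_2}=\frac{u-w}{j(n+2)Z}.
\end{equation}
For the chord, $P_C=ij\kappa(p_1r_2+p_2r_1)/Z$, that is,
\begin{equation}\label{eq:chord-drift}
\frac{P_C}C=\frac1{n+2}\cdot\frac g{\ell h+c},\qquad g=u(1-w)+(1-u)w .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:chord}}

We add a subscript $n$ to indicate time. All statements hold almost surely.

\emph{Step 1: a conserved quantity.} The two drifts in \eqref{eq:drift} are in the ratio $\frac1i:-\frac1j$, whatever the value of $c$. So $\Lambda_n=i\log\frac{A_1}{A_2}+j\log\frac{B_1}{B_2}$ has no drift, and by Lemma~\ref{lem:log} it converges to a finite limit $\Lambda_\infty$.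

\emph{Step 2: the two ratios merge.} Let
\[
Y_n=\log\frac{A_1}{A_2}-\log\frac{B_1}{B_2},\qquad D_n=\Bigl(\frac1i+\frac1j\Bigr)\frac{u_n-w_n}{(n+2)Z_n}.
\]
By \eqref{eq:drift} and Lemma~\ref{lem:log}, $Y_n+\sum_{k<n}D_k$ converges and $Y_{n+1}-Y_n\to0$. With $\psi(y)=1/(1+e^{-y})$ we have $u_n=\psi(\log\frac{A_1}{A_2})$ and $w_n=\psi(\log\frac{B_1}{B_2})$, and solving for the two logarithms gives
\begin{equation}\label{eq:uw}
u_n=\psi\Bigl(\frac{\Lambda_n+jY_n}{i+j}\Bigr),\qquad w_n=\psi\Bigl(\frac{\Lambda_n-iY_n}{i+j}\Bigr).
\end{equation}
For fixed $\Lambda$, the function $\delta(\Lambda,Y)=\psi\bigl(\frac{\Lambda+jY}{i+j}\bigr)-\psi\bigl(\frac{\Lambda-iY}{i+j}\bigr)$ is strictly increasing in $Y$ and vanishes at $Y=0$. By Step~1, $\Lambda_n$ stays in a compact interval $I$. If $Y_n\ge\varepsilon$, then $u_n-w_n\ge\min_{\Lambda\in I}\delta(\Lambda,\varepsilon)>0$, and since $Z_n\le\frac32$ we get $D_n\ge\eta/n$ for some $\eta>0$ and all $n\ge1$. If $-Y_n\ge\varepsilon$, then $w_n-u_n\ge\min_{\Lambda\in I}(-\delta(\Lambda,-\varepsilon))>0$, so $-D_n\ge\eta/n$. Lemma~\ref{lem:push}, applied to $(Y_n,D_n)$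 and to $(-Y_n,-D_n)$, gives $Y_n\to0$. By \eqref{eq:uw}, $u_n$ and $w_n$ converge to $x=\psi(\Lambda_\infty/(i+j))\in(0,1)$. This gives the limits on the four arms other than the chord.

\emph{Step 3: the chord.} The sequence $\log(n+2)-\sum_{k<n}\frac1{k+2}$ converges. Together with \eqref{eq:chord-drift} and Lemma~\ref{lem:log}, this shows that
\[
\log c_n=R_n+\sum_{k<n}\frac{\Delta_k}{k+2},\qquad \Delta_n=\frac{g_n}{\ell h_n+c_n}-1,
\]
with $R_n$ convergent, and that $\log c_{n+1}-\log c_n\to0$. By Step~2, $g_n\to g_\infty=2x(1-x)$ and $h_n\to h_\infty=x(1-x)(\frac1i+\frac1j)>0$. Let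
\[
c^*=(g_\infty-\ell h_\infty)^+=x(1-x)\Bigl(2-\frac\ell i-\frac\ell j\Bigr)^+ .
\]

For the upper bound, fix $\hat c>0$ with $\hat c\ge c^*$, and $\varepsilon>0$. If $c_n\ge\hat ce^\varepsilon$, then $\Delta_n\le g_n/(\ell h_n+\hat ce^\varepsilon)-1$. The right side has a negative limit, because $g_\infty\le\ell h_\infty+c^*<\ell h_\infty+\hat ce^\varepsilon$. So Lemma~\ref{lem:push} applies to $\log c_n-\log\hat c$ with $D_n=-\Delta_n/(n+2)$, and $\limsup c_n\le\hat c$. Taking $\hat c=c^*$ if $c^*>0$, and $\hat c\downarrow0$ if $c^*=0$, we get $\limsup c_n\le c^*$.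

For the lower bound, assume $c^*>0$. If $c_n\le c^*e^{-\varepsilon}$, then $\Delta_n\ge g_n/(\ell h_n+c^*e^{-\varepsilon})-1$. The right side has a positive limit, because $g_\infty=\ell h_\infty+c^*$. Lemma~\ref{lem:push} applies to $\log c^*-\log c_n$ with $D_n=\Delta_n/(n+2)$ and gives $\liminf c_n\ge c^*$.

Thus $c_n\to c^*$. Since $x(1-x)>0$, we have $c^*>0$ if and only if $\ell(\frac1i+\frac1j)<2$. \qed

\section{Length against effective resistance}\label{sec:mechanism}

We turn to $\Gamma_{s,t}$. For $k,l\in\{1,2\}$ write $k'=3-k$ and $l'=3-l$. A self-avoiding path of $H$ from $N$ goes to some $a_k$ and then to some $b_l$; from there it goes either to $M$, or back to $a_{k'}$ and then necessarily to $b_{l'}$ and $M$. So $\Gamma_{s,t}$ has nine self-avoiding paths from $N$ to $F$: the geodesic $Q$, four \emph{straight} paths and four \emph{zigzags},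
\[
S_{kl}=\alpha_k\,\mu_{kl}\,\beta_l\,(\text{tail}),\qquad Z_{kl}=\alpha_k\,\mu_{kl}\,\mu_{k'l}\,\mu_{k'l'}\,\beta_{l'}\,(\text{tail}).
\]
Let $n_\gamma=n_\gamma(n)$ be the number of $m\le n$ with $\gamma^{(m)}=\gamma$, and $n_H=n-n_Q$. At time $n$ the weight of $Q$ is $n_Q+1$ and that of the tail is $n_H+1$. Under both rules, each of the nine paths is chosen with positive probability at each step, since the walk may follow it without turning back. Hence every finite sequence of paths has positive probability of being the initial sequence.

\begin{lemma}\label{lem:Q}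
Let $R_H$ be the effective resistance between $N$ and $F$ in $H$ with the weights at time $n$. Under both rules,
\begin{equation}\label{eq:Q}
\mathbb P(\gamma^{(n+1)}=Q\mid\mathcal F_n)=\frac{(n_Q+1)R_H/q}{1+(n_Q+1)R_H/q}\le\frac{(n_Q+1)R_H}q .
\end{equation}
\end{lemma}

\begin{proof}
The walk crosses exactly one edge at $F$, at its last step, and the chosen path lies in the trace, so it contains that edge. If this edge is not in $Q$, the chosen path is not $Q$. If it is the last edge of $Q$, the chosen path contains an edge of the arm $Q$ and therefore equals $Q$. By Lemma~\ref{lem:exit}(a), the probability of the latter event is the current through $Q$. The networks $Q$ and $H$ are in parallel, with conductances $(n_Q+1)/q$ and $1/R_H$, and the current splits in proportion to them.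
\end{proof}

Suppose that $Q$ has a small share $(n_Q+1)/n$. By \eqref{eq:Q} it is chosen with probability about its share times $nR_H/q$. It gains ground if $nR_H>q$ and loses ground if $nR_H<q$. Here $nR_H$ is the resistance of $H$ when each edge has as conductance its share of the traffic.

If only straight paths are used, this resistance is the length $3s+t$. Indeed, let the conductances $\theta_e$ be an average of indicators of straight paths, and let $\phi(v)$ be the distance from $v$ to $F$ in $H$. Along a straight path $\phi$ drops by $1$ at each edge, so the current driven by $\phi$ is $\theta_e$, a unit flow; thus $\phi$ is the voltage and the resistance is $\phi(N)=3s+t=q+1$. Then $Q$ gains ground, as in Example~\ref{ex:two-arms}.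

A zigzag crosses the middle layer forward, backward and forward again. It adds three units of weight to the middle arms but only one unit of net flow. Suppose that a fraction $z$ of the paths are zigzags and that the four straight paths, and the four zigzags, are used equally. The shares are $\frac12$ on $\alpha_k$ and $\beta_l$, $\frac{1+2z}4$ on $\mu_{kl}$ and $1$ on the tail. By symmetry we may merge $a_1$ with $a_2$ and $b_1$ with $b_2$, and the resistance is
\begin{equation}\label{eq:gain}
s+\frac s{1+2z}+s+t=3s+t-\frac{2z}{1+2z}\,s .
\end{equation}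
This is smaller than $q=3s+t-1$ as soon as $2zs/(1+2z)>1$. The geodesic has an advantage of one edge, while the zigzags give $H$ an advantage proportional to $s$. It remains to show that a fraction of zigzags that does not shrink with $s$ can persist.

\begin{remark}
The extra weight must fall on edges that carry current. In the limit state of Theorem~\ref{thm:chord}, the vertices $a_1$ and $a_2$ are at the same voltage, and the resistance is that of two parallel branches of resistances $\frac{i+j}x$ and $\frac{i+j}{1-x}$, namely $i+j$. The surviving chord brings no gain, which is why a second family of graphs is needed.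
\end{remark}

Once $nR_H\le\rho q$ with $\rho<1$, the weight of $Q$ is dominated by a process that grows like a power of $n$ smaller than $1$. We use the maximal inequality for a nonnegative supermartingale $(Y_n)_{n\ge n_0}$: the probability that $\sup_nY_n>a$, given the history at time $n_0$, is at most $Y_{n_0}/a$.

\begin{lemma}\label{lem:sublinear}
Let $n_0\ge2$ and $\rho'\in(0,1)$. Let $(X_n)_{n\ge n_0}$ be adapted to a filtration $(\mathcal H_n)$, with $X_{n_0}=1$ and increments in $\{0,1\}$, and let $\sigma\ge n_0$ be a stopping time such that $\mathbb P(X_{n+1}=X_n+1\mid\mathcal H_n)\le\rho'X_n/n$ on $\{n<\sigma\}$. Then, with probability at least $\frac34$,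
\[
X_n\le4\Bigl(\frac{n-1}{n_0-1}\Bigr)^{\rho'}\quad\text{for all }n\text{ with }n_0\le n\le\sigma .
\]
If $\eta>0$ and $n_0\ge1+4/\eta$, the right side is at most $\eta n$.
\end{lemma}

\begin{proof}
The process $X_{n\wedge\sigma}\big/\prod_{k=n_0}^{n\wedge\sigma-1}(1+\rho'/k)$ is a nonnegative supermartingale started at $1$, so it stays at most $4$ with probability at least $\frac34$. Moreover $\prod_{k=n_0}^{n-1}(1+\rho'/k)\le\exp\bigl(\rho'\int_{n_0-1}^{n-1}dy/y\bigr)=\bigl(\frac{n-1}{n_0-1}\bigr)^{\rho'}$. For the last claim, bound the exponent $\rho'$ by $1$.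
\end{proof}

\section{The loop-erased rule on $\Gamma_{s,t}$}\label{sec:le}

For the loop-erased rule the tree formula decouples the block from $Q$. The block evolves as an autonomous process on a graph with eight edges, and we show that this process has a stable equilibrium with a positive fraction of zigzags.

\subsection{Decoupling}\label{sub:decouple}

Let $K$ be the graph with the eight edges $Na_k$, $a_kb_l$, $b_lM$. Reduce the arms of $\Gamma_{s,t}$ by Lemma~\ref{lem:series}. A spanning tree of the reduced graph that contains the edge $Q$ has $N$--$F$ path $Q$. A spanning tree that does not contain it is a spanning tree of $K$ together with the tail edge. All block arms have the same length, so, conditionally on $\gamma^{(n+1)}\neq Q$ and $\mathcal F_n$, the block part of $\gamma^{(n+1)}$ is the $N$--$M$ path of the weighted spanning tree of $K$ with the current weights of the block arms.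

This allows the following construction. Let $\hat\gamma_1,\hat\gamma_2,\dots$ be the paths of the loop-erased process on $K$ with nest $N$ and food $M$, let $\hat W(m)$ be its weights, and let $U_1,U_2,\dots$ be independent uniform variables on $[0,1]$, independent of $(\hat\gamma_m)$. At time $n$, with $m=n_H(n)$, the block arms have weights $\hat W(m)$ and the tail has weight $m+1$. Set $\gamma^{(n+1)}=Q$ if $U_{n+1}$ is at most the probability in \eqref{eq:Q}, and otherwise let $\gamma^{(n+1)}$ be $\hat\gamma_{m+1}$ followed by the tail. The event $\{n_H(n)=m\}$, and on it the history up to time $n$, depend only on $\hat\gamma_1,\dots,\hat\gamma_m$ and $U_1,\dots,U_n$. So the next path has the correct conditional law, and this is the loop-erased process on $\Gamma_{s,t}$.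

\subsection{The process on $K$ and its symmetric equilibrium}

Let $y=(u_k,x_{kl},w_l)$ be positive weights on the edges $Na_k$, $a_kb_l$, $b_lM$. We keep the names $S_{kl},Z_{kl}$ for the eight paths of $K$. A zigzag visits all six vertices and is itself a spanning tree. For $S_{kl}$, contract the path to a point; what remains is a triangle on this point, $a_{k'}$ and $b_{l'}$, with side weights $u_{k'}+x_{k'l}$, $w_{l'}+x_{kl'}$ and $x_{k'l'}$. By Lemma~\ref{lem:tree} the probabilities of the paths are proportional to
\begin{align}
S_{kl}:&\quad u_kx_{kl}w_l\bigl[(u_{k'}+x_{k'l})(w_{l'}+x_{kl'})+x_{k'l'}(u_{k'}+x_{k'l}+w_{l'}+x_{kl'})\bigr],\label{eq:S}\\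
Z_{kl}:&\quad u_kx_{kl}x_{k'l}x_{k'l'}w_{l'} .\label{eq:Z}
\end{align}
Let $\Sigma(y)$ be the sum of these eight terms, let $\mathbb P_y$ be the resulting law, and let $\Phi(y)=\sum_\gamma\mathbb P_y(\gamma)\mathbf 1_\gamma$, the vector of the probabilities that each edge is used. We write $\Phi_{u_k},\Phi_{x_{kl}},\Phi_{w_l}$ for its coordinates.

Every path uses one edge at $N$ and one at $M$. So $y_m=\hat W(m)/(m+2)$, the vectors $\mathbf 1_\gamma$ and $\Phi(y)$ all lie in the affine space $\mathcal Y=\{u_1+u_2=w_1+w_2=1\}$, whose direction $\mathcal V$ has dimension $6$. With $\hat{\mathcal F}_m$ the history of the process on $K$,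
\begin{equation}\label{eq:SA}
y_{m+1}-y_m=\frac1{m+3}\bigl(\mathbf 1_{\hat\gamma_{m+1}}-y_m\bigr),\qquad\mathbb E\bigl[\mathbf 1_{\hat\gamma_{m+1}}\mid\hat{\mathcal F}_m\bigr]=\Phi(y_m).
\end{equation}
On average $y_m$ moves along the vector field $\Phi(y)-y$, and we look for a stable zero.

Take $u_k=w_l=\frac12$ and $x_{kl}=x>0$, and let $d=2x+\frac12$, the total weight at each $a_k$ and $b_l$. The bracket in \eqref{eq:S} is $(\frac12+x)^2+x(1+2x)=\frac14+2x+3x^2=d^2-x^2$. Each straight term equals $\frac x4(d^2-x^2)$ and each zigzag term equals $\frac{x^3}4$, so $\Sigma=xd^2$ and the total probability of the zigzags is $z=x^2/d^2$. By symmetry $\Phi_{u_k}=\Phi_{w_l}=\frac12$. A straight path uses one middle edge and a zigzag uses three, so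
\[
\Phi_{x_{kl}}=\frac{1+2z}4=f(x),\qquad f(x)=\frac14+\frac{x^2}{2d^2}.
\]
We have $f'(x)=\frac xd\cdot\frac{d-2x}{d^2}=\frac x{2d^3}$. Its logarithmic derivative $\frac1x-\frac6d$ vanishes only at $x=\frac18$, so $0<f'(x)\le f'(\frac18)=\frac4{27}$ for $x>0$. Also $\frac14<f<\frac38$ on $(0,\infty)$, because $x/d<\frac12$. Hence $x-f(x)$ is strictly increasing on $[0,\infty)$, negative at $0$ and positive at $\frac38$, and $f$ has a unique positive fixed point $x^*\in(\frac14,\frac38)$. Since $f$ is increasing,
\begin{equation}\label{eq:xstar}
x^*=f(x^*)>f(\tfrac14)=\tfrac9{32}.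
\end{equation}
Let $y^*$ be the corresponding point, so that $\Phi(y^*)=y^*$. From now on $x=x^*$, and $d>1$, $z$ are the corresponding values.

\subsection{Linear stability}

\begin{lemma}\label{lem:stable}
Let $J$ be the derivative of $\Phi$ at $y^*$, as a linear map of $\mathcal V$. All eigenvalues of $J-I$ have negative real part.
\end{lemma}

\begin{proof}
The swaps $a_1\leftrightarrow a_2$ and $b_1\leftrightarrow b_2$ act on $\mathcal Y$, commute with each other and with $\Phi$, and fix $y^*$. So $J$ preserves the four joint eigenspaces $\mathcal V^{\pm\pm}$ of the swaps in $\mathcal V$, where the first sign refers to the $a$-swap. We denote first-order variations by $\delta$. The spaces are: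
\begin{itemize}
\item $\mathcal V^{++}$: $\delta x_{kl}=\xi$ for all $k,l$ (dimension $1$);
\item $\mathcal V^{-+}$: $\delta u_1=-\delta u_2=\xi$ and $\delta x_{1l}=-\delta x_{2l}=\xi'$ (dimension $2$);
\item $\mathcal V^{+-}$: $\delta w_1=-\delta w_2=\xi$ and $\delta x_{k1}=-\delta x_{k2}=\xi'$ (dimension $2$);
\item $\mathcal V^{--}$: $\delta x_{11}=\delta x_{22}=-\delta x_{12}=-\delta x_{21}=\xi$ (dimension $1$);
\end{itemize}
the other coordinates being unchanged. A function invariant under a swap has zero derivative at $y^*$ in a direction that the swap reverses. In particular $\delta\Sigma=0$ on the last three spaces, and there the relative variation of a probability is that of its numerator.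

\emph{The space $\mathcal V^{++}$.} The eigenvalue of $J$ is $f'(x)<1$.

\emph{The space $\mathcal V^{-+}$.} Here $w_l=\frac12$, and we write $x_k$ for the common value of $x_{k1}$ and $x_{k2}$. The paths through $Na_1$ are $S_{1l}$ and $Z_{1l}$. Adding their four terms, $\Sigma\,\Phi_{u_1}=u_1x_1\Pi$ with
\[
\Pi=(u_2+x_2)(\tfrac12+x_1)+x_2(u_2+x_2+\tfrac12+x_1)+x_2^2 .
\]
At $y^*$ we have $\Pi=d^2$ and
\[
\partial_{u_2}\Pi=\tfrac12+2x=d,\qquad\partial_{x_1}\Pi=\tfrac12+2x=d,\qquad\partial_{x_2}\Pi=(\tfrac12+x)+(1+3x)+2x=3d,
\]
so $\delta\Pi=-d\xi+d\xi'-3d\xi'=-d\xi-2d\xi'$. The relative variation of $\Phi_{u_1}$ is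
\[
2\xi+\frac{\xi'}x-\frac{\xi+2\xi'}d=\frac{2d-1}d\,\xi+\frac{d-2x}{xd}\,\xi'=\frac{4x}d\,\xi+\frac1{2xd}\,\xi',
\]
and multiplying by $\Phi_{u_1}=\frac12$ gives $\delta\Phi_{u_1}=\frac{2x}d\xi+\frac1{4xd}\xi'$. For the middle edges, count those used at $a_1$: one for $S_{1l}$ and $Z_{1l}$, none for $S_{2l}$, two for $Z_{2l}$. With $z_2=\mathbb P_y(Z_{21})+\mathbb P_y(Z_{22})$ this reads $\Phi_{x_{11}}+\Phi_{x_{12}}=\Phi_{u_1}+2z_2$, and the two terms on the left are equal. By \eqref{eq:Z}, $\Sigma z_2=u_2x_2x_1^2$, and $z_2=\frac z2$ at $y^*$, so $\delta z_2=\frac z2\bigl(-2\xi-\frac{\xi'}x+\frac{2\xi'}x\bigr)=-z\xi+\frac z{2x}\xi'$. Therefore $\delta\Phi_{x_{1l}}=\frac12\delta\Phi_{u_1}+\delta z_2$. Using $\frac{2x}d-1=-\frac1{2d}$, the matrix of $J-I$ in the coordinates $(\xi,\xi')$ is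
\[
\begin{pmatrix}-\dfrac1{2d}&\dfrac1{4xd}\\[10pt]\dfrac xd-z&\dfrac1{8xd}+\dfrac z{2x}-1\end{pmatrix}.
\]
Its determinant is
\[
\frac1{2d}\Bigl[1-\frac1{8xd}-\frac z{2x}-\frac1{2x}\Bigl(\frac xd-z\Bigr)\Bigr]=\frac1{2d}\Bigl[1-\frac{1+4x}{8xd}\Bigr]=\frac1{2d}\Bigl(1-\frac1{4x}\Bigr)>0,
\]
because $1+4x=2d$ and $x>\frac14$. Its trace is negative, because $\frac1{8xd}<\frac12$ and $\frac z{2x}=\frac x{2d^2}<\frac12$. A real $2\times2$ matrix with positive determinant and negative trace has both eigenvalues in the open left half-plane.

\emph{The space $\mathcal V^{+-}$.} The automorphism of $K$ that exchanges $N$ with $M$ and $a_k$ with $b_k$ preserves the law of the $N$--$M$ path of the weighted spanning tree. It commutes with $\Phi$, fixes $y^*$ and maps $\mathcal V^{+-}$ to $\mathcal V^{-+}$, so the eigenvalues are the same.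

\emph{The space $\mathcal V^{--}$.} The zigzag $Z_{kl}$ uses all middle edges except $a_kb_{l'}$. So the edge $a_1b_1$ is used by $S_{11}$ and by every zigzag except $Z_{12}$, and $\Phi_{x_{11}}=\mathbb P_y(S_{11})+\mathbb P_y(\text{zigzag})-\mathbb P_y(Z_{12})$. The middle term is invariant under the swaps and has zero variation. The term $\mathbb P_y(Z_{12})$ equals $\frac z4$ at $y^*$ and has numerator $\frac14x_{12}x_{22}x_{21}$, with relative variation $-\xi/x$. The term $\mathbb P_y(S_{11})$ equals $\frac{1-z}4$ at $y^*$ and has numerator $\frac14x_{11}\bigl[(\frac12+x_{21})(\frac12+x_{12})+x_{22}(1+x_{21}+x_{12})\bigr]$. The bracket has value $d^2-x^2=d^2(1-z)$ and variation $-(1+2x)\xi+(1+2x)\xi-2x\xi=-2x\xi$. Hence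
\[
\delta\Phi_{x_{11}}=\frac{1-z}4\Bigl(\frac1x-\frac{2x}{d^2(1-z)}\Bigr)\xi+\frac z{4x}\,\xi=\Bigl(\frac1{4x}-\frac x{2d^2}\Bigr)\xi,
\]
and the eigenvalue of $J$ is less than $\frac1{4x}<1$.
\end{proof}

The determinant on $\mathcal V^{-+}$ is positive because $x^*>\frac14$, that is, because $z>0$: the zigzags that lower the resistance also provide the restoring force.

\subsection{Convergence to $y^*$ with positive probability}

Let $B=J-I$, written in a basis of $\mathcal V$. By Lemma~\ref{lem:stable}, the matrix $\Omega=\int_0^\infty e^{\vartheta B^\top}e^{\vartheta B}\,d\vartheta$ is finite and positive definite, and $B^\top\Omega+\Omega B=-I$. For the inner product $\langle a,b\rangle=a^\top\Omega b$ and its norm $|\cdot|$ this gives $\langle Ba,a\rangle=-\frac12a^\top a\le-2\lambda|a|^2$ for some $\lambda>0$. The map $\Phi$ is rational with nonvanishing denominator near $y^*$, so $\Phi(y)-y=B(y-y^*)+O(|y-y^*|^2)$. Hence there is $r_0>0$ such that all coordinates of $y$ are positive and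
\begin{equation}\label{eq:lyap}
\langle\Phi(y)-y,\,y-y^*\rangle\le-\lambda|y-y^*|^2\qquad\text{for }y\in\mathcal Y,\ |y-y^*|\le r_0 .
\end{equation}

\begin{lemma}\label{lem:stay}
Let $0<r\le r_0$. For all large $m_0$, the event that $|y_m-y^*|\le r$ for all $m\ge m_0$ and $y_m\to y^*$ has positive probability.
\end{lemma}

\begin{proof}
Let $v_m=|y_m-y^*|^2$, and let $\sigma_r$ be the first $m\ge m_0$ with $v_m>r^2$. The vectors $\mathbf 1_\gamma$ and $y_m$ have coordinates in $[0,1]$, so $|\mathbf 1_\gamma-y_m|^2\le C_1$ for a constant $C_1$. Expanding the square in \eqref{eq:SA} and using \eqref{eq:lyap}, for $m_0\le m<\sigma_r$,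
\[
\mathbb E[v_{m+1}\mid\hat{\mathcal F}_m]\le v_m-\frac{2\lambda}{m+3}\,v_m+\frac{C_1}{(m+3)^2}.
\]
Therefore
\[
Y_m=v_{m\wedge\sigma_r}+\sum_{k\ge m}\frac{C_1}{(k+3)^2}\qquad\text{and}\qquad Y'_m=Y_m+\sum_{k=m_0}^{m\wedge\sigma_r-1}\frac{2\lambda v_k}{k+3}
\]
are nonnegative supermartingales, and both converge almost surely. On $\{\sigma_r=\infty\}$ it follows that $v_m$ converges and $\sum_kv_k/(k+3)<\infty$, which forces $v_m\to0$. By the maximal inequality, $\mathbb P(\sigma_r<\infty\mid\hat{\mathcal F}_{m_0})\le(v_{m_0}+C_1/m_0)/r^2$, and this is at most $\frac12$ if $m_0\ge4C_1/r^2$ and $v_{m_0}\le r^2/4$.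

It remains to see that $v_{m_0}\le r^2/4$ has positive probability. We have $y^*=\Phi(y^*)=\sum_\gamma\mathbb P_{y^*}(\gamma)\mathbf 1_\gamma$. Choose integers $m_\gamma\ge0$ with sum $m_0$ and $|m_\gamma-m_0\mathbb P_{y^*}(\gamma)|\le1$. With positive probability each path $\gamma$ occurs $m_\gamma$ times among the first $m_0$ paths, and then $y_{m_0}=(\mathbf 1+\sum_\gamma m_\gamma\mathbf 1_\gamma)/(m_0+2)=y^*+O(1/m_0)$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:unique}(a)}

Let $R_K(y)$ be the resistance between $N$ and $M$ in $K$ with weights $y$. When $n_H=m$, the series law and homogeneity give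
\[
R_H=\frac{sR_K(y_m)}{m+2}+\frac t{m+1},\qquad\text{so}\qquad mR_H\le sR_K(y_m)+t .
\]
Merging $a_1$ with $a_2$ and $b_1$ with $b_2$ as in \eqref{eq:gain}, we get $R_K(y^*)=1+\frac1{4x^*}+1<3-\frac19$ by \eqref{eq:xstar}. Since $s\ge9$,
\[
sR_K(y^*)+t<3s-\tfrac s9+t\le3s+t-1=q .
\]
This is the only use of the hypothesis $s\ge9$. By continuity there are $r\in(0,r_0]$ and $\rho<1$ such that $sR_K(y)+t\le\rho q$ for $|y-y^*|\le r$. Choose $\eta>0$ with $\rho'=\rho/(1-\eta)\in(0,1)$, and $n_0=m_0\ge\max(2,1+4/\eta)$ large enough for Lemma~\ref{lem:stay}.

Use the construction of Section~\ref{sub:decouple}, and let $\mathcal H_n$ be generated by the whole sequence $(\hat\gamma_m)_{m\ge1}$ and by $U_1,\dots,U_n$. Given $\mathcal H_n$, the probability that $\gamma^{(n+1)}=Q$ is still given by \eqref{eq:Q}. Let $\mathcal E\in\mathcal H_{n_0}$ be the intersection of the event of Lemma~\ref{lem:stay} with $\{n_Q(n_0)=0\}$. Given $(\hat\gamma_m)$, the second event has positive probability because the expression in \eqref{eq:Q} is less than $1$. So $\mathbb P(\mathcal E)>0$, and we work under $\mathbb P(\cdot\mid\mathcal E)$.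

Let $\sigma$ be the first $n\ge n_0$ with $n_Q(n)>\eta n$. For $n_0\le n<\sigma$, the index $m=n_H(n)$ satisfies $m\ge m_0$ and $m\ge(1-\eta)n$. So $mR_H\le\rho q$, and \eqref{eq:Q} gives
\[
\mathbb P(\gamma^{(n+1)}=Q\mid\mathcal H_n)\le\frac{\rho\,(n_Q+1)}m\le\rho'\,\frac{n_Q+1}n .
\]
By Lemma~\ref{lem:sublinear} with $X_n=n_Q(n)+1$, with probability at least $\frac34$ we have $n_Q(n)+1\le4\bigl(\frac{n-1}{n_0-1}\bigr)^{\rho'}\le\eta n$ for $n_0\le n\le\sigma$. If $\sigma$ were finite, this bound at $n=\sigma$ would contradict its definition. Hence $\sigma=\infty$ and $n_Q(n)=O(n^{\rho'})=o(n)$. On this event $n_H(n)/n\to1$ and $y_{n_H(n)}\to y^*$. The weights are $n_Q+1$ on $Q$, $n_H+1$ on the tail and $(n_H+2)y_{n_H}$ on the block arms; dividing by $n$ gives the stated limits. \qed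

\section{The uniform-geodesic rule on $\Gamma_{s,t}$}\label{sec:ug}

Under this rule we have no closed formula for the law of the path. We replace the equilibrium by a region of states, in which the straight paths dominate, each zigzag has a small guaranteed share and $Q$ is rare, and we show that the region sustains itself. Three estimates are needed in the region. The resistance of $H$ must be below $q/n_H$, which requires a guaranteed share of zigzags. The straight paths must each be chosen often, so that all block arms keep a weight of order $n$; for this we make the tail long compared to $s$, so that the walk usually covers the whole block before it escapes. Each zigzag must be chosen with a probability bounded below; it is chosen when the walk leaves the three other block arms uncovered. The last two estimates depend on $s$ and $t$ only through the ratio $t/s$. So we may fix this ratio first, obtain the guaranteed share $\zeta$, and only then take $s$ so large that the gain $2\zeta s$ exceeds $1$.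

\subsection{Constants and the region}

Let $p_*=32^{-16}$, and let $\nu$ be an integer with $(1-p_*)^\nu\le\frac1{64}$. Let $\tau\ge64\cdot64\,\nu$ be an integer, and put
\[
\zeta_0=\frac{40^{-5}}{10\tau},\qquad\zeta=\frac{\zeta_0}2 .
\]
Let $s$ be even with $2\zeta s>1$, and $t=\tau s$. Then $\rho=\frac{3s+t-2\zeta s}{3s+t-1}<1$. Fix $\eta\in(0,\frac1{32}]$ with $\rho'=\rho/(1-\eta)<1$. Let $n_Z=\sum_{k,l}n_{Z_{kl}}$. For $n\ge100$, let $\mathcal R_n$ be the event that at time $n$
\[
n_{S_{kl}}\ge\frac n8\ \text{ and }\ n_{Z_{kl}}\ge\zeta n\ \text{ for all }k,l,\qquad n_Z\le\frac n8,\qquad n_Q\le\eta n .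
\]
No weight exceeds $n+1$. On $\mathcal R_n$, the arms $\alpha_k$ and $\beta_l$, which lie on two straight paths each, have weight at least $\frac n4$; the arms $\mu_{kl}$ have weight at least $\frac n8$; the tail has weight at least $\frac n2$; and $Q$ has weight $n_Q+1\le\frac n{32}+1\le\frac n{16}$.

\subsection{Three estimates}

\begin{lemma}\label{lem:A}
On $\mathcal R_n$, $\ \mathbb P(\gamma^{(n+1)}=Q\mid\mathcal F_n)\le\rho'\,\frac{n_Q+1}n\le\frac1{16}$.
\end{lemma}

\begin{proof}
We bound $R_H$ by Thomson's principle, with the average of the past paths as test flow. Let $\theta_\gamma$ be the unit flow along $\gamma$ from $N$ to $F$, and $\theta=\frac1{n_H}\sum_{\gamma\ne Q}n_\gamma\theta_\gamma$. Orient the arms from $N$ to $a_k$, from $a_k$ to $b_l$, from $b_l$ to $M$ and from $M$ to $F$. The arms $\alpha_k$, $\beta_l$ and the tail are only used forward, so on their edges $W_e=1+n_H\theta_e$ and $\theta_e^2/W_e\le\theta_e/n_H$. The arm $\mu_{kl}$ is used forward by $S_{kl}$, $Z_{kl}$, $Z_{k'l'}$ and backward by $Z_{k'l}$. Let $n^+$ and $n^-=n_{Z_{k'l}}$ be the numbers of forward and backward uses.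 Then $n^+\ge\frac n8\ge n^-\ge\zeta n$ and $n^++n^-\le n$. On an edge of $\mu_{kl}$ we have $\theta_e=(n^+-n^-)/n_H\ge0$ and $W_e=1+n^++n^-$, so
\[
\frac{\theta_e^2}{W_e}\le\frac{\theta_e}{n_H}\cdot\frac{n^+-n^-}{n^++n^-}=\frac{\theta_e}{n_H}\Bigl(1-\frac{2n^-}{n^++n^-}\Bigr)\le\frac{\theta_e}{n_H}(1-2\zeta).
\]
The values of $\theta$ on the two arms $\alpha_k$ add up to $1$, and so do its values on the four arms $\mu_{kl}$, on the two arms $\beta_l$, and on the tail, since each path has net flow $1$ through each layer. Hence
\[
R_H\le\frac{s+(1-2\zeta)s+s+t}{n_H}=\frac{\rho q}{n_H}.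
\]
The first inequality follows from \eqref{eq:Q} and $n_H\ge(1-\eta)n$, the second from $\rho'<1$ and $n_Q+1\le\frac n{16}$.
\end{proof}

\begin{lemma}\label{lem:B}
On $\mathcal R_n$, $\ \mathbb P(\gamma^{(n+1)}=S_{kl}\mid\mathcal F_n)\ge\frac3{16}$ for all $k,l$, and the conditional probability that $\gamma^{(n+1)}$ is a zigzag is at most $\frac1{16}$.
\end{lemma}

\begin{proof}
We first show that the trace contains all eight block arms with probability at least $1-\frac1{32}$. Call $N,a_k,b_l,M,F$ the branch vertices, and call a \emph{move} the passage of the walk from a branch vertex to the next different branch vertex that it visits. Each move crosses one arm entirely. By Lemma~\ref{lem:exit}(b) and the strong Markov property, from a branch vertex other than $F$ the move follows each incident arm with probability proportional to its conductance, weight over length.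

Each branch vertex other than $F$ has three incident arms, of length at least $s$ and weight at most $n+1$, so the total conductance there is at most $3(n+1)/s\le4n/s$. Each block arm has conductance at least $n/(8s)$. So each incident block arm is followed with probability at least $\frac1{32}$. A move to $F$ is possible only from $M$, along the tail, of conductance at most $(n+1)/t\le2n/t$, or from $N$, along $Q$, of conductance at most $n/(16q)\le2n/t$. At both vertices the two block arms have total conductance at least $n/(2s)$. So each move goes to $F$ with conditional probability at most $4s/t=4/\tau$.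

The graph $K$ with edges $Na_k,a_kb_l,b_lM$ is connected and has eight edges. Doubling each edge gives an Eulerian multigraph, so from each vertex of $K$ there is a closed walk of length $16$ that traverses every edge. Split the first $16\nu$ moves into $\nu$ groups of $16$. If the walk has not been killed at the start of a group, the group follows the closed walk from its starting vertex with conditional probability at least $32^{-16}=p_*$, and then all block arms are covered. If some block arm is never covered, either $F$ is reached within $16\nu$ moves, or it is not and all $\nu$ groups fail. The probability is at most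
\[
16\nu\cdot\frac4\tau+(1-p_*)^\nu\le\frac1{64}+\frac1{64}=\frac1{32}.
\]

Suppose now that all block arms are covered. If $F$ is reached through $Q$, the chosen path is $Q$. Otherwise the trace contains all of $H$ but not the last edge of $Q$, its shortest $N$--$F$ paths are the four straight paths, and the choice is uniform among them. So a zigzag is chosen with probability at most $\frac1{32}$, and by Lemma~\ref{lem:A} each straight path is chosen with probability at least $\frac14(1-\frac1{32}-\frac1{16})=\frac{29}{128}>\frac3{16}$.
\end{proof}

\begin{lemma}\label{lem:C}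
On $\mathcal R_n$, $\ \mathbb P(\gamma^{(n+1)}=Z_{kl}\mid\mathcal F_n)\ge\zeta_0$ for all $k,l$.
\end{lemma}

\begin{proof}
The arms outside $Z_{kl}$ are $\alpha_{k'}$, $\mu_{kl'}$, $\beta_l$ and $Q$. Forbidding the walk to step on them at all would cost a probability that decays with $s$. We only forbid it to reach the midpoints of the first three, which are inner vertices because $s$ is even. Consider the event that the walk goes successively
\begin{enumerate}
\item from $N$ to $a_k$ before the midpoint of $\alpha_{k'}$ and before $F$;
\item from $a_k$ to $b_l$ before $N$ and the midpoint of $\mu_{kl'}$;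
\item from $b_l$ to $a_{k'}$ before $a_k$ and the midpoint of $\beta_l$;
\item from $a_{k'}$ to $b_{l'}$ before $b_l$ and the midpoint of $\alpha_{k'}$;
\item from $b_{l'}$ to $M$ before $a_{k'}$ and the midpoint of $\mu_{kl'}$;
\item from $M$ to $F$ before $b_{l'}$ and the midpoint of $\beta_l$.
\end{enumerate}
In each stage the walk starts at a vertex with three arms, one of them stopped at its midpoint, and Lemma~\ref{lem:exit}(b) applies. The half arm has conductance at most $2(n+1)/s$ and each of the two other arms at most $(n+1)/s$, so the total is at most $4(n+1)/s\le5n/s$. In stages 1 to 5 the target arm is a block arm, of conductance at least $n/(8s)$, and the stage succeeds with probability at least $\frac1{40}$. In stage 6 the target is the tail, of conductance at least $n/(2t)$, and the stage succeeds with probability at least $\frac s{10t}=\frac1{10\tau}$. By the strong Markov property the event has probability at least $40^{-5}/(10\tau)=\zeta_0$.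

On this event the midpoints of $\alpha_{k'}$, $\mu_{kl'}$, $\beta_l$ are never visited and the last edge of $Q$ is not crossed, so none of these four arms is contained in the trace. The chosen path is one of the nine paths and lies in the trace, and $Z_{kl}$ is the only one that avoids the four arms.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:unique}(b)}

The rates in Lemmas~\ref{lem:B} and~\ref{lem:C} are strictly better than the shares required in $\mathcal R_n$. We start the process at a large time in a state that has these better shares, and we show that fluctuations do not use up the margin.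

Let $n_0\ge\max(100,1+4/\eta)$ be so large that $4\lceil\zeta_0n_0\rceil\le\frac{n_0}{16}$. Let $\mathcal E$ be the event that, at time $n_0$,
\[
n_Q=0,\qquad n_{Z_{kl}}=\lceil\zeta_0n_0\rceil\quad\text{and}\quad n_{S_{kl}}\ge\tfrac3{16}n_0\quad\text{for all }k,l .
\]
These requirements are compatible: at least $\frac{15}{16}n_0$ paths remain for the four straight paths, and $\frac{15}{64}n_0-1\ge\frac3{16}n_0$. So $\mathbb P(\mathcal E)>0$, and $\mathcal E\subset\mathcal R_{n_0}$. We work under $\mathbb P(\cdot\mid\mathcal E)$. Let $\sigma$ be the first $n\ge n_0$ at which $\mathcal R_n$ fails, and $\varepsilon=\zeta_0/4<\frac1{16}$.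

Let $\mathcal A$ be one of the nine sets $\{S_{kl}\}$, $\{Z_{kl}\}$, $\{Z_{11},Z_{12},Z_{21},Z_{22}\}$. The process
\[
\Xi^{\mathcal A}_n=\sum_{m=n_0}^{n\wedge\sigma-1}\Bigl(\mathbf 1\{\gamma^{(m+1)}\in\mathcal A\}-\mathbb P(\gamma^{(m+1)}\in\mathcal A\mid\mathcal F_m)\Bigr),\qquad n\ge n_0,
\]
is a martingale started at $0$ with increments bounded by $1$. Azuma's inequality gives $\mathbb P(|\Xi^{\mathcal A}_n|>\varepsilon n)\le2\exp\bigl(-\varepsilon^2n^2/(2(n-n_0))\bigr)\le2e^{-\varepsilon^2n/2}$ for $n>n_0$. We take $n_0$ so large that $18\sum_{n\ge n_0}e^{-\varepsilon^2n/2}\le\frac14$. Then, with probability at least $\frac34$, $|\Xi^{\mathcal A}_n|\le\varepsilon n$ for all $n\ge n_0$ and all nine sets $\mathcal A$. On this event, the initial values and Lemmas~\ref{lem:B} and~\ref{lem:C} give, for $n_0\le n\le\sigma$,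
\begin{align*}
n_{S_{kl}}(n)&\ge\tfrac3{16}n_0+\tfrac3{16}(n-n_0)-\varepsilon n>\tfrac n8,\\
n_Z(n)&\le\tfrac1{16}n_0+\tfrac1{16}(n-n_0)+\varepsilon n<\tfrac n8,\\
n_{Z_{kl}}(n)&\ge\zeta_0n_0+\zeta_0(n-n_0)-\varepsilon n=\tfrac34\zeta_0n>\zeta n .
\end{align*}
By Lemmas~\ref{lem:A} and~\ref{lem:sublinear} with $X_n=n_Q(n)+1$, with probability at least $\frac34$,
\[
n_Q(n)+1\le4\Bigl(\frac{n-1}{n_0-1}\Bigr)^{\rho'}\le\eta n\qquad\text{for }n_0\le n\le\sigma .
\]
Both events hold together with probability at least $\frac12$. On their intersection, if $\sigma$ were finite, all conditions of $\mathcal R_\sigma$ would hold, contradicting the definition of $\sigma$. So $\sigma=\infty$, and $W_e(n)/n=(n_Q(n)+1)/n=O(n^{\rho'-1})\to0$ for every $e\in Q$. This event has probability at least $\frac12\mathbb P(\mathcal E)>0$. \qed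

\begin{thebibliography}{1}

\bibitem{KMS}
Daniel Kious, C\'ecile Mailler, and Bruno Schapira,
\emph{Finding geodesics on graphs using reinforcement learning},
arXiv:2010.04820 (2020).

\end{thebibliography}
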